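# Orders of connected arc-transitive graphs of odd valency

## Arc-transitive graphs with solvable automorphism group

All graphs are finite, simple and undirected. A graph $\Gamma$ is arc-transitive if $\mathrm{Aut}(\Gamma)$ acts transitively on its arcs, the ordered pairs $(u,v)$ of adjacent vertices. The valency of a regular graph is the common degree of its vertices, and its order is its number of vertices. For $d\ge 1$ let $\mathcal O_d$ be the set of orders of connected arc-transitive graphs of valency $d$. For $S\subseteq\mathbb N$, the natural density is $\mathrm d(S)=\lim_{n\to\infty}|S\cap\{1,\dots,n\}|/n$ when the limit exists; with $\limsup$ in place of $\lim$ we get the upper density, which always exists.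

We ask how many integers are the order of a connected arc-transitive graph of a given valency $d$. The question, for $d$ odd and composite, is taken from Marston Conder, Gabriel Verret, Darius Young, "Density of quotient orders in groups and applications to locally-transitive graphs", arXiv:2410.17828 (2024). It is known that for $d$ an odd prime the density is $0$, and that for $d$ even the density is at least $2/d$ whenever it exists.

Some cases by hand. For $d=3$ the graphs $K_4$, $K_{3,3}$, the cube and the Petersen graph give $4,6,8,10\in\mathcal O_3$. For odd $d$ every order is even, because $nd$ is twice the number of edges. We will also use the lexicographic product $\Delta[eK_1]$: replace each vertex of $\Delta$ by $e$ independent copies, and join two copies exactly when the original vertices were adjacent. If $\Delta$ is connected and arc-transitive of valency $d'\ge1$, then $\Delta[eK_1]$ is connected of valency $ed'$. It is arc-transitive: an automorphism of $\Delta$ moves any arc to any other, and the copies above each vertex can be permuted independently.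 So $K_4[3K_1]$ shows $12\in\mathcal O_9$, and $K_2[9K_1]=K_{9,9}$ shows $18\in\mathcal O_9$. For even $d$, the graphs $C_m[(d/2)K_1]$ with $m\ge3$ have valency $d$ and order $md/2$, so every multiple of $d/2$ from $3d/2$ on is in $\mathcal O_d$, and the upper density is at least $2/d$.

From now on $d\ge3$ is odd and fixed. We begin with the graphs whose automorphism group is solvable. This case is easy, and most of its proof survives in general.

**Notation.** For a positive integer $m$ write $m=m_{\le d}\,m_{>d}$, where all primes dividing $m_{\le d}$ are $\le d$ and all primes dividing $m_{>d}$ are $>d$. We write $p\,\|\,n$ if $p\mid n$ and $p^2\nmid n$. Let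
$$\mathcal P=\{p\text{ prime}: p>d,\ \gcd(p-1,d)=1\}.$$
For $d=9$ this is $\{11,17,23,29,41,\dots\}$, the primes $p>9$ with $p\not\equiv1\pmod 3$. For $d=15$ we also need $p\not\equiv 1\pmod 5$, and $\mathcal P=\{17,23,29,47,\dots\}$.

The first lemma collects what arc-transitivity says about the group.

**Lemma 1.** Let $\Gamma$ be a connected arc-transitive graph of valency $d$ and order $n$, let $G=\mathrm{Aut}(\Gamma)$, let $(u,v)$ be an arc, and let $g\in G$ interchange $u$ and $v$. Then:

* (a) every prime divisor of $|G_v|$ is $\le d$, and hence $|G|_{>d}=n_{>d}$;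
* (b) $G=\langle G_v,g\rangle$;
* (c) $g$ normalizes $G_{uv}$, $g^2\in G_{uv}$, and $|G_v:G_{uv}|=d$.

*Proof.* (a) Let $x\in G_v$ have prime order $p>d$. The orbits of $\langle x\rangle$ have length $1$ or $p$, and the $d<p$ neighbors of $v$ are permuted among themselves, so all are fixed. Repeating this at each neighbor, connectedness shows that $x$ fixes every vertex, which is impossible. Now $|G|=n|G_v|$ gives the second claim.

(b) Let $L=\langle G_v,g\rangle$. Then $u=v^g\in v^L$. Since $G_v$ is transitive on the neighbors of $v$, all of them lie in $v^L$. Applying elements of $L$, all neighbors of all vertices of $v^L$ lie in $v^L$. By connectedness $L$ is vertex-transitive. It contains the full stabilizer $G_v$, so $L=G$.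

(c) Conjugation by $g$ interchanges $G_u$ and $G_v$, so it preserves $G_{uv}=G_u\cap G_v$. The element $g^2$ fixes $u$ and $v$. Finally, $G_v$ is transitive on the $d$ neighbors of $v$. $\square$

The next lemma is the group-theoretic core. Here is the picture behind it. If $G$ has a normal section of order $p$, then $G$ has a quotient $H$ of order dividing $p(p-1)$ in which $p$ survives. Passing to the orbits of the kernel gives a connected quotient graph whose number of vertices is divisible by $p$. Its valency divides $d$, because it comes from $\Gamma$, and it divides $p-1$, because a vertex stabilizer in $H$ has order dividing $p-1$. If $\gcd(p-1,d)=1$ the valency is at most $1$, so the quotient has at most two vertices, which is absurd. The proof below says this with groups only.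

**Lemma 2.** Let $\Gamma,G,n$ be as in Lemma 1, and let $p\in\mathcal P$ with $p\,\|\,n$. Then there are no normal subgroups $N<M$ of $G$ with $|M:N|=p$.

*Proof.* By Lemma 1(a) we have $p\,\|\,|G|$. Suppose $N<M$ are such normal subgroups.

**Step 1: a quotient of order dividing $p(p-1)$.** We want to keep $p$ and remove everything that commutes with it. Let $\bar G=G/N$ and $P=M/N\trianglelefteq\bar G$. Since $p\,\|\,|G|$, $P$ is a Sylow $p$-subgroup of $\bar G$. Let $C=C_{\bar G}(P)\supseteq P$. By Schur–Zassenhaus the normal Sylow subgroup $P$ has a complement $K$ in $C$, and since $P$ is central, $C=P\times K$. The order of $K$ is prime to $p$, so $K$ is exactly the set of elements of $C$ of order prime to $p$. Hence $K$ is characteristic in $C$, and $K\trianglelefteq\bar G$ because $C\trianglelefteq \bar G$. Put $H=\bar G/K$ and $Q=C/K$. Then $Q$ is normal in $H$ of order $p$, and $H/Q\cong\bar G/C$ embeds in $\mathrm{Aut}(P)$, which is cyclic of order $p-1$.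

**Step 2: the stabilizers become equal in the quotient.** Let $\pi:G\to H$ be the projection, $X=\pi(G_v)$, $Y=\pi(G_{uv})$, $t=\pi(g)$. By Lemma 1(a), $p\nmid|X|$, so $X\cap Q=1$ and $X$ embeds in $H/Q$. Therefore $|X|$, and with it $|X:Y|$, divides $p-1$. The preimage of $Y$ in $G_v$ is $G_{uv}(G_v\cap\ker\pi)$, so
$$|X:Y|=|G_v:G_{uv}(G_v\cap\ker\pi)|\quad\text{divides}\quad|G_v:G_{uv}|=d.$$
Since $\gcd(p-1,d)=1$, we get $X=Y$.

**Step 3: the quotient is too small.** By Lemma 1(c), $t$ normalizes $Y=X$ and $t^2\in X$. By Lemma 1(b), $H=\langle X,t\rangle$. So $X\trianglelefteq H$, and $H/X$ is generated by an element of order at most $2$. Hence $|H|$ divides $2|X|$, which is prime to $p$ (note $p>d\ge3$ is odd). But $p=|Q|$ divides $|H|$, a contradiction. $\square$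

The proof uses only that $G$ acts arc-transitively on $\Gamma$, and the condition $\gcd(p-1,d)=1$ cannot be dropped. Take $d=3$, $p=7$: let $\Delta$ have vertices $(x,\epsilon)$ with $x\in\mathbb Z/7$, $\epsilon\in\{0,1\}$, and $(x,0)\sim(y,1)$ when $y-x\in\{1,2,4\}$. The maps $(x,\epsilon)\mapsto(x+c,\epsilon)$, $(x,\epsilon)\mapsto(2x,\epsilon)$ and $(x,\epsilon)\mapsto(-x,1-\epsilon)$ are automorphisms generating an arc-transitive group of order $42$ in which the translations form a normal subgroup of order $7$. Here $|X:Y|=3$ divides both $6$ and $d$. For even $d$ the lemma is empty: an odd $p$ has $p-1$ even, so $\gcd(p-1,d)>1$.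

Next we check that integers avoiding $p\,\|\,n$ for all $p\in\mathcal P$ are rare. For $y\ge d$ put
$$E_1(y)=\{n:\ \text{there is no }p\in\mathcal P,\ p>y,\text{ with }p\,\|\,n\}.$$

**Lemma 3.** For every $y\ge d$ the set $E_1(y)$ has natural density $0$.

*Proof.* This is where oddness of $d$ enters: $\gcd(2,d)=1$. Dirichlet's theorem, in the form
$$\sum_{p\le z,\ p\equiv a\,(\mathrm{mod}\ d)}\frac1p=\frac{\log\log z}{\varphi(d)}+O_d(1)\qquad(\gcd(a,d)=1), \tag{1}$$
applies with $a=2$. A prime $p\equiv2\pmod d$ with $p>d$ has $p-1\equiv1\pmod d$, so it lies in $\mathcal P$. Hence $\sum_{p\in\mathcal P,\,p>y}1/p=\infty$. Let $F$ be a finite subset of $\mathcal P\cap(y,\infty)$. For each $p$, the condition $p\,\|\,n$ holds for $p-1$ of the residues modulo $p^2$. By the Chinese remainder theorem the set of $n$ with no $p\in F$, $p\,\|\,n$, is periodic modulo $\prod_{p\in F}p^2$ with density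
$$\prod_{p\in F}\Bigl(1-\frac1p+\frac1{p^2}\Bigr)\le\exp\Bigl(-\sum_{p\in F}\Bigl(\frac1p-\frac1{p^2}\Bigr)\Bigr).$$
This set contains $E_1(y)$, and the right side can be made as small as we like, since $\sum1/p$ diverges over $\mathcal P\cap(y,\infty)$ while $\sum1/p^2$ converges. $\square$

Recall that a chief series of $G$ is a series $1=N_0<N_1<\dots<N_t=G$ of normal subgroups of $G$ in which each $N_i/N_{i-1}$ is a minimal normal subgroup of $G/N_{i-1}$. Each chief factor $N_i/N_{i-1}$ is a direct power $T^j$ of a simple group $T$, and these groups $T$, with multiplicity, are the composition factors of $G$.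

**Proposition 4 (solvable case).** The set of orders of connected arc-transitive graphs of valency $d$ with solvable automorphism group has natural density $0$.

*Proof.* Let $\Gamma$ be such a graph, of order $n$, and suppose $p\in\mathcal P$ with $p\,\|\,n$. Then $p\,\|\,|G|$, so exactly one chief factor has order divisible by $p$. As $G$ is solvable, that factor is an elementary abelian $p$-group, and since $p^2\nmid|G|$ it has order $p$. This contradicts Lemma 2. Hence $n\in E_1(d)$, a set of density $0$ by Lemma 3. $\square$

For instance, no connected arc-transitive graph of valency $9$ and order $22$ has solvable automorphism group, since $11\in\mathcal P$.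

## Nonabelian composition factors

What changes in general? Only the sentence "that factor is an elementary abelian $p$-group". For $d=3$ the Petersen graph has order $10$, $5\,\|\,10$ and $5\in\mathcal P$; its automorphism group is $S_5$, and the prime $5$ sits inside the composition factor $A_5$. The same proof gives the following.

**Proposition 5.** Let $\Gamma$ be a connected arc-transitive graph of valency $d$ and order $n$, with $G=\mathrm{Aut}(\Gamma)$. If $p\in\mathcal P$ and $p\,\|\,n$, then $p$ divides the order of a nonabelian composition factor of $G$.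

*Proof.* We have $p\,\|\,|G|$. Let $M/N\cong T^j$ be the chief factor of order divisible by $p$. If $T$ is nonabelian, then $p$ divides $|T|$ and we are done. If $T$ is abelian, then $T\cong\mathbb Z_p$, and $j=1$ because $p^2\nmid|G|$. So $|M:N|=p$, contradicting Lemma 2. $\square$

So either $n$ lies in a thin set, or a nonabelian simple group divides $|G|$. We will prove the following two theorems.

**Theorem 6.** For every odd $d\ge3$, in particular for every odd composite $d$, the natural density of $\mathcal O_d$ exists and equals $0$.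

**Theorem 7.** Let $d\ge3$ be odd and put $\delta_d=\prod_{r\mid d,\ r\text{ prime}}\frac{r-2}{r-1}\in(0,1)$. There are constants $c_d,C_d>0$ with
$$c_d\,\frac{x}{(\log x)^{\delta_d}}\ \le\ |\mathcal O_d\cap[1,x]|\ \le\ C_d\,\frac{x}{(\log x)^{\delta_d}}\qquad\text{for all sufficiently large }x.$$

For example $\delta_9=\frac12$ and $\delta_{15}=\frac12\cdot\frac34=\frac38$. Together with the graphs $C_m[(d/2)K_1]$, Theorem 6 says that for $d\ge2$ the set of orders has density $0$ if and only if $d$ is odd.

## The part of $|T|$ that must divide the order of the graph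

Let $T$ be a nonabelian composition factor of $G$. A natural first plan is this. Since $|T|$ divides $|G|=n|G_v|$, if $|G_v|$ were bounded in terms of $d$ then $n$ would be divisible by a number comparable to $|T|$, and we could try to sum $1/|T|$ over all simple groups.

The plan stops at the bound on $|G_v|$. Take $d=9$ and $\Gamma=\Delta[3K_1]$ with $\Delta$ a connected cubic arc-transitive graph on $N$ vertices. The three copies of each vertex can be permuted independently, so $\mathrm{Aut}(\Gamma)$ contains $S_3^N$ and $|G_v|\ge6^{N-1}$. Here $N$ can be arbitrarily large, by Lemma 10 below with $d=3$. So $|G_v|$ is not bounded in terms of $d$.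

What is bounded is the set of primes dividing $|G_v|$, by Lemma 1(a). So we keep only primes $>d$. If $T_1,\dots,T_j$ are nonabelian composition factors of $G$, listed with multiplicity, then $\prod|T_i|$ divides $|G|$. Taking the parts $>d$ and using $|G|_{>d}=n_{>d}$,
$$\prod_i|T_i|_{>d}\quad\text{divides}\quad n. \tag{2}$$

The price is that $|T|_{>d}$ can be much smaller than $|T|$. For $d=9$ we have $|A_5|_{>9}=1$, so (2) says nothing when $T=A_5$. Also
$$|\mathrm{PSL}(2,17)|=2^4\cdot3^2\cdot17,\qquad |\mathrm{PSL}(2,97)|=\tfrac12\cdot97\cdot2^6\cdot3\cdot7^2,$$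
so $|\mathrm{PSL}(2,q)|_{>9}=q$ for $q=17$ and $q=97$. This shows where a union bound could fail: if all we knew were $|\mathrm{PSL}(2,q)|_{>d}\ge q$ for primes $q>d$, the bound would be $\sum_q1/q$, which diverges. The way past this is that $q-1$ has a small part $>d$ only for few $q$, so the series converges on average over $q$, even though there is no better bound for each $q$.

## A convergent series over the finite simple groups

**Lemma 8.** $\displaystyle\sum_T|T|_{>d}^{-2/3}<\infty$, the sum being over all isomorphism classes of finite nonabelian simple groups. In particular $\sum_T|T|_{>d}^{-1}<\infty$.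

The second claim follows from the first since $|T|_{>d}\ge1$. It is enough for Theorem 6; the exponent $2/3<1$ is used for Theorem 7.

*Proof.* By the classification of finite simple groups, $T$ is alternating, of Lie type, the Tits group, or sporadic. The sporadic groups and the Tits group give finitely many terms. A group with several names is counted at least once below, which is all we need. The order formulas are standard (e.g. the ATLAS of Finite Groups).

**Step 1: alternating groups.** By Legendre's formula $v_\ell(k!)=\sum_{i\ge1}\lfloor k/\ell^i\rfloor\le k/(\ell-1)$, so $(k!)_{\le d}\le C^k$ with $C=\prod_{\ell\le d}\ell^{1/(\ell-1)}$, the product over primes. As $2\le d$, $|A_k|_{>d}=(k!)_{>d}\ge k!/C^k$, and $\sum_k(C^k/k!)^{2/3}<\infty$.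

**Step 2: a cyclotomic factor for each group of Lie type.** Let $T$ be of Lie type over $\mathbb F_q$, $q=r^f$, $r$ prime. The purpose of this step is to attach to $T$ an integer $h\ge2$ and a sign $\eta=\pm1$ with
$$(q^h-\eta)_{>d}\ \text{ divides }\ |T|. \tag{3}$$
The choices are as follows.

* $\mathrm{PSL}(n,q)$, $n\ge2$, order $q^{n(n-1)/2}\prod_{i=2}^n(q^i-1)/\gcd(n,q-1)$: take $q^n-1$. For $n\ge3$ the denominator divides the factor $q^2-1$, so $q^n-1$ itself divides $|T|$. For $n=2$ the denominator divides $2$.
* $\mathrm{PSU}(n,q)$, $n\ge3$, order $q^{n(n-1)/2}\prod_{i=2}^n(q^i-(-1)^i)/\gcd(n,q+1)$: take $q^n-(-1)^n$. The denominator divides the factor $q^2-1$.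
* $B_n(q)$ and $C_n(q)$, $n\ge2$, order $q^{n^2}\prod_{i=1}^n(q^{2i}-1)/\gcd(2,q-1)$: take $q^{2n}-1$.
* $D_n(q)$ and ${}^2D_n(q)$, $n\ge4$, order $q^{n(n-1)}(q^n\mp1)\prod_{i=1}^{n-1}(q^{2i}-1)/\gcd(4,q^n\mp1)$: take $q^{2n-2}-1$.
* ${}^2B_2(q)$, order $q^2(q^2+1)(q-1)$, $r=2$: take $q^2+1$.
* ${}^2G_2(q)$, order $q^3(q^3+1)(q-1)$, $r=3$: take $q^3+1$.
* ${}^2F_4(q)$, order $q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$, $r=2$: take $q^6+1$.
* ${}^3D_4(q)$, order $q^{12}(q^8+q^4+1)(q^6-1)(q^2-1)$: take $q^6-1$.
* $G_2(q)$, order $q^6(q^6-1)(q^2-1)$: take $q^6-1$.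
* $F_4(q)$, order $q^{24}(q^{12}-1)(q^8-1)(q^6-1)(q^2-1)$: take $q^{12}-1$.
* $E_6(q)$ and ${}^2E_6(q)$, order $q^{36}(q^{12}-1)(q^9\mp1)(q^8-1)(q^6-1)(q^5\mp1)(q^2-1)/\gcd(3,q\mp1)$: take $q^{12}-1$.
* $E_7(q)$, order $q^{63}(q^{18}-1)(q^{14}-1)(q^{12}-1)(q^{10}-1)(q^8-1)(q^6-1)(q^2-1)/\gcd(2,q-1)$: take $q^{18}-1$.
* $E_8(q)$, order $q^{120}(q^{30}-1)(q^{24}-1)(q^{20}-1)(q^{18}-1)(q^{14}-1)(q^{12}-1)(q^8-1)(q^2-1)$: take $q^{30}-1$.

Apart from $\mathrm{PSL}(n,q)$ and $\mathrm{PSU}(n,q)$ with $n\ge3$, the denominators divide $4$ or $3$. Their primes are $\le3\le d$, so they do not affect the part $>d$, and (3) holds. For each pair $(q,h)$ at most $16$ groups occur: one from $\mathrm{PSL}$, one from $\mathrm{PSU}$, two from $B,C$, two from $D,{}^2D$, and ten exceptional ones.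

**Step 3: small characteristic, $r\le d$.** Here the power of $q$ in $|T|$ contributes nothing to $|T|_{>d}$, so we bound $(q^h-\eta)_{\le d}$ from above. Recall lifting the exponent: if $\ell\mid a-1$, and $4\mid a-1$ when $\ell=2$, then $v_\ell(a^k-1)=v_\ell(a-1)+v_\ell(k)$. Indeed, if $\ell\nmid k$ then $(a^k-1)/(a-1)=1+a+\dots+a^{k-1}\equiv k\not\equiv0\pmod\ell$. If $k=\ell$, write $a=1+\ell c$; then $\sum_{i<\ell}a^i\equiv\ell+\ell c\cdot\ell(\ell-1)/2\pmod{\ell^2}$, which is $\equiv\ell$ modulo $\ell^2$ for odd $\ell$, while for $\ell=2$ we have $1+a\equiv2\pmod4$. The general case follows by iteration.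

Let $k=2hf$. Then $q^h-\eta$ divides $q^{2h}-1=r^k-1$, and it is prime to $r$. For a prime $\ell\le d$, $\ell\ne r$, put $a=r^{2(\ell-1)}$. By Fermat, $\ell\mid a-1$, and if $\ell=2$ then $a=r^2$ with $r$ odd, so $8\mid a-1$. Since $r^k-1$ divides $a^k-1$,
$$v_\ell(r^k-1)\le v_\ell(a-1)+v_\ell(k),$$
so the $\ell$-part of $r^k-1$ is at most $ak\le d^{2d}k$. There are at most $d$ primes $\ell\le d$, hence $(q^h-\eta)_{\le d}\le(2d^{2d}hf)^d$, and by (3)
$$|T|_{>d}\ \ge\ \frac{q^h-1}{(2d^{2d}hf)^d}\ \ge\ \frac{r^{hf}}{2(2d^{2d}hf)^d}.$$
So the contribution of this case is at most a constant depending on $d$ times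
$$\sum_{r\le d}\sum_{f\ge1}\sum_{h\ge2}16\,(hf)^d\,r^{-2hf/3}\le\sum_{r\le d}\sum_{N\ge2}16\,N^{d+1}r^{-2N/3}<\infty,$$
because each $N=hf$ has at most $N$ such factorizations.

**Step 4: large characteristic, $r>d$, $T\ne\mathrm{PSL}(2,q)$.** Now the power of $q$ is enough. Since $r\ge5$, the groups ${}^2B_2,{}^2G_2,{}^2F_4$ do not occur, and $h\ge3$ in every remaining family. The power of $q$ displayed in $|T|$ divides $|T|$, since the denominators are prime to $q$, and its exponent is at least $h$:
$$\tfrac{n(n-1)}2\ge n\ (n\ge3),\quad n^2\ge2n\ (n\ge2),\quad n(n-1)\ge2n-2\ (n\ge4),$$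
and $12\ge6$, $6\ge6$, $24\ge12$, $36\ge12$, $63\ge18$, $120\ge30$ for the exceptional groups. As $q$ is a power of $r>d$, $|T|_{>d}\ge q^h$. The contribution is at most $\sum_q\sum_{h\ge3}16q^{-2h/3}<\infty$, since the inner sum is $O(q^{-2})$.

**Step 5: $T=\mathrm{PSL}(2,q)$ with $r>d$.** This is the case for which $q$ alone does not suffice. We have $|T|=q(q^2-1)/2$, so with $m=q-1$,
$$|T|_{>d}\ge q\,(q-1)_{>d}\ge m\cdot m_{>d}.$$
We sum over all $m\ge1$. Writing $m=sb$ with $s=m_{\le d}$, $b=m_{>d}$, we get $m\,m_{>d}=sb^2$, and
$$\sum_{m\ge1}(m\,m_{>d})^{-2/3}\le\sum_{s=s_{\le d}}s^{-2/3}\sum_{b\ge1}b^{-4/3}=\prod_{\ell\le d}(1-\ell^{-2/3})^{-1}\,\zeta(4/3)<\infty.\qquad\square$$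

## Density zero for every odd valency

A union bound over all $T$ in Lemma 8 is not enough: the total may exceed $1$, and it has terms equal to $1$ such as $A_5$ for $d\ge5$. But Lemma 3 allows us to choose $p$ as large as we like, so only groups with a large prime divisor matter, and they form a tail of the series.

*Proof of Theorem 6.* Let $y\ge d$, and let $\mathcal T_y$ be the set of finite nonabelian simple groups whose order has a prime divisor $>y$. Put
$$E_2(y)=\{n:\ |T|_{>d}\text{ divides }n\text{ for some }T\in\mathcal T_y\}.$$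

**Step 1: $\mathcal O_d\subseteq E_1(y)\cup E_2(y)$.** Let $n\in\mathcal O_d\setminus E_1(y)$, and choose $p\in\mathcal P$, $p>y$, with $p\,\|\,n$. By Proposition 5, $p$ divides $|T|$ for a nonabelian composition factor $T$ of $G$. So $T\in\mathcal T_y$, and $|T|_{>d}$ divides $n$ by (2).

**Step 2: bound the two sets.** $E_1(y)$ has density $0$ by Lemma 3. At most $N/m$ integers $n\le N$ are divisible by $m$, so $E_2(y)$ has upper density at most $\sum_{T\in\mathcal T_y}|T|_{>d}^{-1}$.

**Step 3: let $y\to\infty$.** For every $y\ge d$ the upper density of $\mathcal O_d$ is at most $\sum_{T\in\mathcal T_y}|T|_{>d}^{-1}$. Given $\varepsilon>0$, Lemma 8 provides a finite set of simple groups outside which the series sums to less than $\varepsilon$. Once $y$ exceeds the orders of these groups, none is in $\mathcal T_y$, and the bound is less than $\varepsilon$. Hence the upper density is $0$, and so the density exists and is $0$. $\blacksquare$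

## Integers with no exact prime factor in a given set

We turn to Theorem 7 and write $\delta=\delta_d$. First we record how many primes are in $\mathcal P$. A prime $p>d$ is in $\mathcal P$ if and only if $p\not\equiv1\pmod r$ for every prime $r\mid d$. The classes $a$ modulo $\mathrm{rad}(d)=\prod_{r\mid d}r$ with $a\not\equiv0,1\pmod r$ for all $r\mid d$ form a proportion $\prod\frac{r-2}{r-1}=\delta$ of the reduced classes, by the Chinese remainder theorem. So (1), with modulus $\mathrm{rad}(d)$, gives
$$\sum_{p\le z,\ p\in\mathcal P}\frac1p=\delta\log\log z+O_d(1). \tag{4}$$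
Let $\mathcal Q=\{p\text{ prime}:\gcd(p-1,d)>1\}$ and $\kappa=1-\delta>0$. Apart from finitely many primes, $\mathcal Q$ is the complement of $\mathcal P$, so
$$\sum_{p\le z,\ p\in\mathcal Q}\frac1p=\kappa\log\log z+O_d(1),\qquad|\mathcal Q\cap[1,t]|\sim\kappa\frac t{\log t}, \tag{5}$$
the second by the prime number theorem in arithmetic progressions.

The next lemma is a uniform, quantitative form of Lemma 3.

**Lemma 9.** Let $\mathcal R$ be a set of primes and let $f$ be the indicator function of the integers $m\ge 1$ having no $p\in\mathcal R$ with $p\,\|\,m$. Then, with an absolute constant, for $z\ge2$,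
$$\sum_{m\le z}f(m)\ll z\exp\Bigl(-\sum_{p\le z,\ p\in\mathcal R}\frac1p\Bigr).$$

*Proof.* The function $f$ is multiplicative with values in $\{0,1\}$.

**Step 1: pass to a sum with weights $1/a$.** Write $\log z=\log m+\log(z/m)$. We have $\log(z/m)\le z/m$ and $\log m=\sum_{p^\nu\|m}\log p^\nu$. Writing $m=ap^\nu$ with $p\nmid a$, multiplicativity gives $f(m)\le f(a)$. Hence
$$\log z\sum_{m\le z}f(m)\le\sum_{a\le z}f(a)\sum_{p^\nu\le z/a}\log p^\nu+z\sum_{m\le z}\frac{f(m)}m.$$
Now $\sum_{p^\nu\le t}\log p^\nu\ll t$: the terms with $\nu=1$ give $O(t)$ by Chebyshev, and there are $O(\sqrt t\log t)$ terms with $\nu\ge2$ (for $t\ge 2$; there are none for $t<2$), each at most $\log t$. So the right side is $\ll z\sum_{a\le z}f(a)/a$.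

**Step 2: bound the weighted sum by an Euler product.** Here $f(p)=0$ for $p\in\mathcal R$ and $f(p)=1$ for the other primes. Since $\sum_{\nu\ge2}p^{-\nu}=1/(p(p-1))$,
$$\sum_{a\le z}\frac{f(a)}a\le\prod_{p\le z}\Bigl(1+\frac{f(p)}p+\frac1{p(p-1)}\Bigr)\ll\exp\Bigl(\sum_{p\le z}\frac{f(p)}p\Bigr)\ll\log z\,\exp\Bigl(-\sum_{p\le z,\ p\in\mathcal R}\frac1p\Bigr),$$
where the last step is Mertens' theorem $\sum_{p\le z}1/p=\log\log z+O(1)$. Divide by $\log z$. $\square$

## The upper bound $x/(\log x)^{\delta_d}$

The first thing to try is to rerun the proof of Theorem 6 with $y$ depending on $x$. If $T\in\mathcal T_y$ with $y\ge d$, then $|T|_{>d}>y$, so $|T|_{>d}^{-1}\le y^{-1/3}|T|_{>d}^{-2/3}$, and Lemma 8 shows $|E_2(y)\cap[1,x]|\ll_dx\,y^{-1/3}$. Lemma 9 with $\mathcal R=\mathcal P\cap(y,\infty)$ and (4) give $|E_1(y)\cap[1,x]|\ll_dx(\log y/\log x)^\delta$ for $2\le y\le x$. The choice $y=(\log x)^{3\delta}$ yields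
$$|\mathcal O_d\cap[1,x]|\ll_dx\Bigl(\frac{\log\log x}{\log x}\Bigr)^\delta,$$
which loses a factor $(\log\log x)^\delta$. For our bound on $E_1(y)$ to be as good as $x(\log x)^{-\delta}$ we need $y$ bounded, but then our bound on $E_2(y)$ is only a constant times $x$. The loss comes from discarding every $n$ with a divisor $|T|_{>d}$, $T\in\mathcal T_y$, and from ignoring the primes of $\mathcal P$ up to $y$. Instead, we divide out of $n$ the contribution of all nonabelian composition factors, and apply Lemma 9, with almost all of $\mathcal P$, to the quotient.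

*Proof of the upper bound in Theorem 7.*

**Step 1: the possible contributions of nonabelian factors.** Let $\mathcal K$ be the set of all finite products (repetitions and the empty product allowed) of numbers $|T|_{>d}$, where $T$ is nonabelian simple and $|T|_{>d}>1$. Expanding geometric series, each $k\in\mathcal K$ appears at least once, so
$$\sum_{k\in\mathcal K}k^{-2/3}\le\prod_{T:\ |T|_{>d}>1}\bigl(1-|T|_{>d}^{-2/3}\bigr)^{-1}<\infty, \tag{6}$$
the product being finite by Lemma 8.

**Step 2: factor $n=km$.** Let $n\in\mathcal O_d$, $n\le x$, with $\Gamma$ and $G$ as before. Let $k\in\mathcal K$ be the product of $|T|_{>d}$ over the nonabelian composition factors $T$ of $G$ with multiplicity, omitting those with $|T|_{>d}=1$. By (2), $k\mid n$; put $m=n/k$. Suppose $p\in\mathcal P$, $p\,\|\,m$ and $p\nmid k$. Then $p\,\|\,n$, so by Proposition 5 $p$ divides some $|T|$; as $p>d$, $p$ divides $|T|_{>d}$ and hence $k$, a contradiction. With $\mathcal R_k=\{p\in\mathcal P:p\nmid k\}$ and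
$$M_k(z)=|\{m\le z:\ \text{no }p\in\mathcal R_k\text{ has }p\,\|\,m\}|$$
we obtain
$$|\mathcal O_d\cap[1,x]|\le\sum_{k\in\mathcal K}M_k(x/k). \tag{7}$$

**Step 3: large $k$.** The terms with $k>\sqrt x$ contribute at most
$$\sum_{k>\sqrt x}\frac xk=x\sum_{k>\sqrt x}k^{-1/3}k^{-2/3}\le x\cdot x^{-1/6}\sum_{k\in\mathcal K}k^{-2/3}\ll_dx^{5/6}.$$

**Step 4: small $k$.** Let $k\le\sqrt x$ and $z=x/k\ge\sqrt x\ge 2$. By Lemma 9 and (4),
$$M_k(z)\ll z\exp\Bigl(-\sum_{p\le z,\ p\in\mathcal P}\frac1p+\sum_{p\mid k}\frac1p\Bigr)\ll_dz(\log z)^{-\delta}\exp\Bigl(\sum_{p\mid k}\frac1p\Bigr).$$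
We must check that the primes removed from $\mathcal P$ cost little. For $t\ge0$ we have $\log(1+t)\ge t-t^2/2$, i.e. $e^t\le(1+t)e^{t^2/2}$. Since $\sum_p1/p^2$ converges,
$$\exp\Bigl(\sum_{p\mid k}\frac1p\Bigr)\ll\prod_{p\mid k}\Bigl(1+\frac1p\Bigr)\le\sum_{e\mid k}\frac1e\le1+\log k.$$
As $\log z\ge\frac12\log x$,
$$M_k(x/k)\ll_d\frac x{(\log x)^\delta}\cdot\frac{1+\log k}k\ll_d\frac x{(\log x)^\delta}\,k^{-2/3}.$$
Summing over $k\in\mathcal K$ with (6), and adding $x^{5/6}\ll_d x(\log x)^{-\delta}$ from Step 3, (7) gives the upper bound. $\blacksquare$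

## Graphs from elements of order $r$ modulo $m$

For the lower bound we want graphs whose order is a constant times $b$, for every squarefree $b$ with prime factors in $\mathcal Q$ (apart from finitely many excluded primes). The graph on $\mathbb Z/7\times\{0,1\}$ with $\{1,2,4\}=\langle2\rangle$ shows the way for $d=3$. A direct generalization, $\mathbb Z/b$ with a group of units of order $d$ acting regularly on the nonzero residues modulo each prime up to orbits, would need $d\mid p-1$ for every $p\mid b$, while $p\in\mathcal Q$ only gives one prime $r\mid d$ with $r\mid p-1$. For $d=15$ and $p=7$ there is no unit of order $5$ modulo $7$. So we use a product of several rings, one for each prime divisor of $d$, and we make each of them nonzero with one fixed auxiliary prime.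

Let $r_1,\dots,r_s$ be the distinct primes dividing $d$ and $e=d/(r_1\cdots r_s)$. Fix distinct primes $p_1,\dots,p_s$ with $p_i\equiv1\pmod{r_i}$. Let $\mathcal Q'=\mathcal Q\setminus\{p_1,\dots,p_s\}$, and let $B$ be the set of squarefree positive integers all of whose prime factors lie in $\mathcal Q'$.

**Lemma 10.** For every $b\in B$ we have $2e\,p_1\cdots p_s\,b\in\mathcal O_d$.

*Proof.*

**Step 1: the ring and its units.** Assign each prime $p\mid b$ to one index $i$ with $r_i\mid p-1$, which exists since $\gcd(p-1,d)>1$. Let $m_i$ be the product of $p_i$ and the primes assigned to $i$. Each $m_i$ is squarefree and $\prod_im_i=p_1\cdots p_s\,b$. Every prime divisor $p$ of $m_i$ has $r_i\mid p-1$, so $(\mathbb Z/p)^*$ has an element of order $r_i$. By the Chinese remainder theorem there is a unit $\zeta_i\in(\mathbb Z/m_i)^*$ whose reduction modulo every prime divisor of $m_i$ has order exactly $r_i$. Then $\zeta_i$ has order $r_i$. Moreover $\zeta_i\not\equiv1$ modulo each of these primes, so $\zeta_i-1$ is a unit modulo $m_i$. Let $A=\prod_i\mathbb Z/m_i$, and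 let $U=\prod_i\langle\zeta_i\rangle$, a group of units of $A$ of order $r_1\cdots r_s$.

**Step 2: an arc-transitive graph of valency $r_1\cdots r_s$.** Let $\Delta$ have vertex set $A\times\{0,1\}$, with $(x,0)\sim(y,1)$ if and only if $y-x\in U$, and no other edges. Its valency is $|U|$. The following maps are automorphisms: the translations $(x,\epsilon)\mapsto(x+c,\epsilon)$; the multiplications $(x,\epsilon)\mapsto(wx,\epsilon)$ for $w\in U$, since $wU=U$; and $(x,\epsilon)\mapsto(-x,1-\epsilon)$, which sends the pair $(x,0),(y,1)$ to $(-x,1),(-y,0)$ with $-x-(-y)=y-x$. The translations and the last map generate a vertex-transitive group. The multiplications fix $(0,0)$ and are transitive on its neighbors $\{(w,1):w\in U\}$. So $\Delta$ is arc-transitive.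

**Step 3: connectedness.** Going from $(x,0)$ to $(x+w,1)$ and back along $w'$ leads to $(x+w-w',0)$, so within $A\times\{0\}$ we can move by any element of $U-U$. With $w=(1,\dots,\zeta_i,\dots,1)$ and $w'=(1,\dots,1)$ we get $(0,\dots,\zeta_i-1,\dots,0)\in U-U$. As $\zeta_i-1$ is a unit, it generates $\mathbb Z/m_i$ additively, so these elements generate $A$. Hence $A\times\{0\}$ lies in one component, and every $(y,1)$ has a neighbor in it.

**Step 4: correct the valency.** The graph $\Delta[eK_1]$ is connected and arc-transitive, with valency $e|U|=d$ and order $2e|A|=2e\,p_1\cdots p_s\,b$. $\square$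

For $d=15$ take $e=1$, $p_1=7$, $p_2=11$ for $r_1=3$, $r_2=5$, and $b=13$. Since $3\mid12$, we have $m_1=91$ and $m_2=11$. Take $\zeta_1=16$, which is $2$ modulo $7$ and $3$ modulo $13$, both of order $3$; indeed $16^3=4096=45\cdot91+1$, and $15$ is prime to $91$. Take $\zeta_2=3$, with $3^5=243=22\cdot11+1$. So $2\cdot91\cdot11=2002\in\mathcal O_{15}$.

For $d=3$ we have $e=1$, and $B$ is infinite, so there are connected cubic arc-transitive graphs on arbitrarily many vertices, as was used above.

## Counting the integers in $B$: the lower bound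

Distinct $b\in B$ give distinct orders in Lemma 10, and $\kappa-1=-\delta$. So, with $D=2e\,p_1\cdots p_s$, a constant depending on $d$, we have $|\mathcal O_d\cap[1,x]|\ge|B\cap[1,x/D]|$, and the lower bound in Theorem 7 follows from
$$|B\cap[1,X]|\gg_dX(\log X)^{\kappa-1}\qquad\text{for all large }X. \tag{8}$$

We first prove a version with weights $1/b$, because Euler products give it directly once we show that the integers beyond $Y$ do not dominate.

**Lemma 11.** $\displaystyle\sum_{b\in B,\ b\le Y}\frac1b\gg_d(\log Y)^\kappa$ for all large $Y$.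

*Proof.* Let $z=Y^\theta$ with $0<\theta<1$ to be chosen, $\alpha=1/\log z$, and $\Pi=\prod_{p\le z,\ p\in\mathcal Q'}(1+1/p)$. The sum of $1/b$ over all $b\in B$ with no prime factor above $z$ is $\Pi$.

**Step 1: the part with $b>Y$.** For such $b$ we have $(b/Y)^\alpha\ge1$, and $Y^{-\alpha}=e^{-1/\theta}$. Hence
$$\sum_{\substack{b\in B,\ b>Y\\ p\mid b\Rightarrow p\le z}}\frac1b\le Y^{-\alpha}\prod_{p\le z,\ p\in\mathcal Q'}(1+p^{\alpha-1})\le e^{-1/\theta}\,\Pi\exp\Bigl(\sum_{p\le z}\frac{p^\alpha-1}p\Bigr),$$
because $\frac{1+p^{\alpha-1}}{1+p^{-1}}=1+\frac{p^\alpha-1}{p+1}\le\exp\bigl(\frac{p^\alpha-1}p\bigr)$. In these formulas, and in the next line, $e=2.718\ldots$ For $p\le z$ we have $0\le\alpha\log p\le1$, so by convexity $p^\alpha-1\le(e-1)\alpha\log p$. By Mertens, $\sum_{p\le z}\frac{\log p}p=\log z+O(1)$, so the last exponential is bounded by an absolute constant for $z\ge2$.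

**Step 2: choose $\theta$.** Fix $\theta$ so small that the right side of the display is at most $\Pi/2$. Then, using $1+t\ge e^{t-t^2/2}$ and (5), where removing finitely many primes changes the sum by $O_d(1)$,
$$\sum_{b\in B,\ b\le Y}\frac1b\ge\Pi-\frac\Pi2=\frac\Pi2\gg\exp\Bigl(\sum_{p\le z,\ p\in\mathcal Q'}\frac1p\Bigr)\gg_d(\log z)^\kappa\gg_d(\log Y)^\kappa.\qquad\square$$

*Proof of (8).* We produce elements of $B$ by multiplying a small element by one large prime. Consider the integers $b=ap$ with
$$a\in B,\quad a\le X^{1/3},\quad p\in\mathcal Q',\quad X^{1/2}<p\le X/a.$$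
Since $p>X^{1/2}>a$, we have $p\nmid a$, so $b$ is squarefree and $b\in B\cap[1,X]$. These integers are pairwise distinct, since $p$ is the unique prime factor of $b$ exceeding $X^{1/2}$.

Fix $a$ and count the primes. Here $X/a\ge X^{2/3}$, so for $X$ large, uniformly in $a$, (5) gives at least $\frac\kappa2\cdot\frac{X/a}{\log(X/a)}\ge\frac\kappa2\cdot\frac X{a\log X}$ primes of $\mathcal Q'$ up to $X/a$. At most $X^{1/2}\le X^{-1/6}\cdot X/a$ of them are $\le X^{1/2}$, and for large $X$ this is at most $\frac\kappa4\cdot\frac X{a\log X}$. So there are at least $\frac\kappa4\cdot\frac X{a\log X}$ admissible primes $p$ for each $a$, and by Lemma 11 with $Y=X^{1/3}$,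
$$|B\cap[1,X]|\ge\frac\kappa4\cdot\frac X{\log X}\sum_{a\in B,\ a\le X^{1/3}}\frac1a\gg_dX(\log X)^{\kappa-1}.$$
This is (8), and with it the lower bound in Theorem 7. $\blacksquare$
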